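# Weak amenability does not pass from $G_{\mathrm d}$ to $G$

## 1. Split extensions of discrete groups by compact groups

Let $G$ be a locally compact group, and let $G_{\mathrm d}$ be the same group with the discrete topology. If $G_{\mathrm d}$ has some approximation property, does $G$ have it too? For amenability the answer is known to be yes: if $G_{\mathrm d}$ is amenable, so is $G$. These notes answer the question for weak amenability, asked in Søren Knudby, "Weak amenability of Lie groups made discrete", arXiv:1612.04280 (2016). We begin with a class of groups for which the answer is an easy yes.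

**Definition (Herz–Schur multiplier).** A continuous $\varphi\colon G\to\mathbb C$ is a Herz–Schur multiplier if there are a Hilbert space $\mathcal H$ and bounded continuous maps $P,Q\colon G\to\mathcal H$ with
$$\varphi(y^{-1}x)=\langle P(x),Q(y)\rangle\qquad(x,y\in G).$$
Its norm $\|\varphi\|_{B_2(G)}$ is the infimum of $\sup_x\|P(x)\|\cdot\sup_y\|Q(y)\|$ over all such representations.

**Definition (weak amenability).** $G$ is weakly amenable if there is a net $(\varphi_i)$ of continuous compactly supported Herz–Schur multipliers with $\varphi_i\to1$ uniformly on compact sets and $\sup_i\|\varphi_i\|_{B_2(G)}<\infty$. The infimum of such uniform bounds is the Cowling–Haagerup constant $\Lambda_{\rm WA}(G)$. We put $\Lambda_{\rm WA}(G)=\infty$ if there is no such net.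

On a discrete group the $\varphi_i$ are finitely supported and converge pointwise. Taking $x=y=e$ gives $|\varphi(e)|\le\|\varphi\|_{B_2}$. Since $\varphi_i(e)\to1$, we always have $\Lambda_{\rm WA}\ge1$.

Here are two examples. If $G$ is compact, the constant function $1$ does everything, so $\Lambda_{\rm WA}(G)=1$. If $G=\mathbb Z$, put $P_n(x)=n^{-1/2}\mathbf 1_{\{x,x+1,\dots,x+n-1\}}\in\ell^2(\mathbb Z)$. Then $\|P_n(x)\|=1$ and $\langle P_n(x),P_n(y)\rangle=\max(0,1-|x-y|/n)$. So $\varphi_n(k)=\max(0,1-|k|/n)$ is finitely supported of norm at most $1$ and tends to $1$ pointwise, and $\Lambda_{\rm WA}(\mathbb Z)=1$.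

The first lemma says that a compact open normal subgroup can be divided out without changing anything.

**Lemma 1.** Let $G$ be locally compact with a compact open normal subgroup $M$, and let $\Gamma=G/M$, a discrete group. Then $\Lambda_{\rm WA}(G)=\Lambda_{\rm WA}(\Gamma)$.

*Proof.* Let $q\colon G\to\Gamma$ be the quotient map.

**Step 1: from $G$ to $\Gamma$, by averaging over $M$.** Let $\varphi$ be a compactly supported multiplier with $\varphi(y^{-1}x)=\langle P(x),Q(y)\rangle$. Let $dm$ be the normalized Haar measure of $M$ and put
$$\bar\varphi(g)=\int_M\varphi(gm)\,dm,\qquad \bar P(x)=\int_MP(xm)\,dm .$$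
The second integral is that of a continuous function on a compact space, and $\sup\|\bar P\|\le\sup\|P\|$. Moreover
$$\langle\bar P(x),Q(y)\rangle=\int_M\varphi(y^{-1}xm)\,dm=\bar\varphi(y^{-1}x).$$
The function $\bar\varphi$ is right $M$-invariant, so $\bar\varphi=\psi\circ q$ for some $\psi\colon\Gamma\to\mathbb C$. Choose a section $s$ of $q$. Then $\psi(b^{-1}a)=\bar\varphi(s(b)^{-1}s(a))=\langle\bar P(s(a)),Q(s(b))\rangle$, so $\|\psi\|_{B_2(\Gamma)}\le\|\varphi\|_{B_2(G)}$. If $\psi(q(g))\ne0$, then some $gm$ lies in $\operatorname{supp}\varphi$. So $\psi$ is supported in $q(\operatorname{supp}\varphi)$, which is compact in a discrete group, hence finite. If $\varphi_i\to1$ uniformly on compact sets, in particular on each coset $gM$, then $\psi_i\to1$ pointwise. Hence $\Lambda_{\rm WA}(\Gamma)\le\Lambda_{\rm WA}(G)$.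

**Step 2: from $\Gamma$ to $G$, by composing with $q$.** If $\psi$ is finitely supported on $\Gamma$, then $\psi\circ q$ is continuous with compact support, because cosets of $M$ are open and compact. Using $P\circ q$ and $Q\circ q$ we get $\|\psi\circ q\|_{B_2(G)}\le\|\psi\|_{B_2(\Gamma)}$. A compact subset of $G$ has finite image in $\Gamma$, so pointwise convergence on $\Gamma$ becomes uniform convergence on compact subsets of $G$. Hence $\Lambda_{\rm WA}(G)\le\Lambda_{\rm WA}(\Gamma)$. $\square$

**Lemma 2.** If $\Gamma_0$ is a subgroup of a discrete group $\Gamma$, then $\Lambda_{\rm WA}(\Gamma_0)\le\Lambda_{\rm WA}(\Gamma)$.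

*Proof.* Restrict the multipliers, and their maps $P,Q$, to $\Gamma_0$. $\square$

**Proposition 3 (the split case).** Let $M$ be a compact open normal subgroup of $G$, and suppose that $q\colon G\to\Gamma=G/M$ has a section that is a group homomorphism. Then $\Lambda_{\rm WA}(G)\le\Lambda_{\rm WA}(G_{\mathrm d})$. In particular, if $G_{\mathrm d}$ is weakly amenable, so is $G$.

*Proof.* The section embeds $\Gamma$ as a subgroup of $G_{\mathrm d}$. So $\Lambda_{\rm WA}(G)=\Lambda_{\rm WA}(\Gamma)\le\Lambda_{\rm WA}(G_{\mathrm d})$ by Lemmas 1 and 2. $\square$

## 2. Non-split extensions and the loss of the Haar average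

What changes when $1\to M\to G\to\Gamma\to1$ does not split? Lemma 1 still holds, so weak amenability of $G$ is still weak amenability of $\Gamma$. But now $\Gamma$ is only a *quotient* of $G_{\mathrm d}$, not a subgroup.

For amenability this does no harm. A **mean** on a set $X$ is a state on $\ell^\infty(X)$; evaluating it on indicator functions gives a finitely additive probability measure. A discrete group is **amenable** if it carries a mean invariant under left translations. A left-invariant mean on $G_{\mathrm d}$ pushes forward along $q$ to a left-invariant mean on $\Gamma$.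

For weak amenability the sensible attempt is to repeat Step 1 of Lemma 1: start with finitely supported $\varphi_i\to1$ on $G_{\mathrm d}$ and average over $M$. This breaks down at once. If $M$ is infinite, points of $M$ have Haar measure $0$, so $\int_M\varphi_i(gm)\,dm=0$ for a finitely supported $\varphi_i$. An invariant mean on $M$, where one exists, also kills finitely supported functions. Averaging over $M$ needs functions that are spread out on cosets of $M$, and multipliers on $G_{\mathrm d}$ need not be. (If $M$ is finite, the averaging works: Lemma 1 applies to $G_{\mathrm d}$ itself.)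

So we look for a group $G$ and an infinite compact open normal $M$, with no splitting, such that $G_{\mathrm d}$ is weakly amenable and its quotient $G/M$ is not. The idea is to use $\mathrm{SL}_2$ over rings. A ring is *reduced* if $0$ is its only nilpotent element. We shall see that $\mathrm{SL}_2$ over a reduced commutative ring is weakly amenable as a discrete group, and that over the non-reduced ring $\mathbb Z[\varepsilon]:=\mathbb Z[X]/(X^2)$ it is not. But a quotient of a reduced ring can be non-reduced: $\mathbb Z[X]\to\mathbb Z[X]/(X^2)$ is one. We need such a quotient map whose kernel is compact.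

All rings are commutative and unital. Let $\hat{\mathbb Z}=\prod_p\mathbb Z_p$ (product over all primes), and put
$$\pi=(p)_p\in\hat{\mathbb Z},\qquad J=\pi^2\hat{\mathbb Z}=\prod_pp^2\mathbb Z_p,\qquad R=\mathbb Z+\mathbb Z\pi+J\subset\hat{\mathbb Z}.$$
Since $\pi^2\in J$, $R$ is a subring. Put
$$G=\mathrm{SL}_2(R)\le L:=\mathrm{SL}_2(\hat{\mathbb Z}),\qquad M=\{g\in L:\ g\equiv1\bmod J\}\subset G,$$
where $G$ carries the unique group topology in which $M$, with its compact topology as a closed subgroup of $L$, is an open subgroup. (Lemma 11 shows that this makes sense.)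

**Theorem A.** The group $G$ is second countable, totally disconnected and locally compact, and $M$ is a compact open normal subgroup of it. We have $\Lambda_{\rm WA}(G_{\mathrm d})=1$, but $G$ is not weakly amenable.

Hence weak amenability of $G_{\mathrm d}$ does not imply weak amenability of $G$. The proof occupies Sections 3 to 5 and uses two cited results.

**(KL)** (Knudby–Li, *Approximation properties of simple Lie groups made discrete*, J. Lie Theory 25 (2015).) For every field $K$, the discrete group $\mathrm{GL}_2(K)$ is weakly amenable with constant $1$.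

**(O)** (Ozawa, *Examples of groups which are not weakly amenable*, Kyoto J. Math. 52 (2012), Theorem A, in the discrete case.) If a discrete group $\Gamma$ is weakly amenable and $N\lhd\Gamma$ is amenable, then there is a state on $\ell^\infty(N)$ invariant under left translations by $N$ and under conjugation by $\Gamma$.

## 3. $\mathrm{SL}_2$ over a reduced ring

To go from fields to reduced rings we need two more permanence properties.

**Lemma 4.** For discrete groups:
(a) $\Lambda_{\rm WA}(\Gamma_1\times\Gamma_2)\le\Lambda_{\rm WA}(\Gamma_1)\Lambda_{\rm WA}(\Gamma_2)$;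
(b) if $\Gamma$ is a directed union of subgroups $\Gamma_i$ with $\Lambda_{\rm WA}(\Gamma_i)\le C$, then $\Lambda_{\rm WA}(\Gamma)\le C$.

*Proof.* (a) If $\varphi_k$ is represented by $P_k,Q_k$ for $k=1,2$, then $(x_1,x_2)\mapsto\varphi_1(x_1)\varphi_2(x_2)$ is represented by $P_1(x_1)\otimes P_2(x_2)$ and $Q_1(y_1)\otimes Q_2(y_2)$. It is finitely supported if both factors are. Two approximating nets give a net indexed by pairs, with the product of the bounds.

(b) We first show that extension by zero from a subgroup $\Gamma_0\le\Gamma$ does not increase the norm. Let $u(y^{-1}x)=\langle P(x),Q(y)\rangle$ on $\Gamma_0$, and choose a section $s\colon\Gamma/\Gamma_0\to\Gamma$. In $\mathcal H\otimes\ell^2(\Gamma/\Gamma_0)$ put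
$$P'(x)=P\big(s(x\Gamma_0)^{-1}x\big)\otimes\delta_{x\Gamma_0},\qquad Q'(y)=Q\big(s(y\Gamma_0)^{-1}y\big)\otimes\delta_{y\Gamma_0}.$$
If $x\Gamma_0\ne y\Gamma_0$, then $\langle P'(x),Q'(y)\rangle=0$, and $y^{-1}x\notin\Gamma_0$. If $x\Gamma_0=y\Gamma_0=c$, then $(s(c)^{-1}y)^{-1}(s(c)^{-1}x)=y^{-1}x$, so $\langle P'(x),Q'(y)\rangle=u(y^{-1}x)$. So $P',Q'$ represent the extension of $u$ by zero, and the suprema of the norms have not increased.

Now fix $\varepsilon_0>0$. For a finite $F\subset\Gamma$ and $0<\varepsilon\le\varepsilon_0$, directedness gives an $i$ with $F\subset\Gamma_i$. Pick a finitely supported $\varphi$ on $\Gamma_i$ with norm at most $C+\varepsilon$ and $|\varphi-1|<\varepsilon$ on $F$, and extend it by zero. The net indexed by the pairs $(F,\varepsilon)$ shows $\Lambda_{\rm WA}(\Gamma)\le C+\varepsilon_0$. Let $\varepsilon_0\to0$. $\square$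

**Lemma 5.** For every reduced commutative ring $D$, the discrete group $\mathrm{SL}_2(D)$ has $\Lambda_{\rm WA}=1$. So has each of its subgroups.

*Proof.*

**Step 1: finitely generated subgroups, by embedding in a product over fields.** Let $\Gamma\le\mathrm{SL}_2(D)$ be finitely generated, and let $A_0\subset D$ be the subring generated by the entries of the generators. The inverse of a matrix in $\mathrm{SL}_2$ has the same entries up to sign and position, so $\Gamma\le\mathrm{SL}_2(A_0)$. If $A_0=0$, then $\Gamma$ is trivial. Otherwise, $A_0$ is a finitely generated ring, hence Noetherian, and it is reduced. So it has finitely many minimal primes $P_1,\dots,P_m$, and $\bigcap_jP_j$, its nilradical, is $0$. The maps $A_0\to A_0/P_j\subset\mathrm{Frac}(A_0/P_j)$ are therefore jointly injective, and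
$$\mathrm{SL}_2(A_0)\hookrightarrow\prod_{j=1}^m\mathrm{SL}_2\big(\mathrm{Frac}(A_0/P_j)\big).$$
By (KL) and Lemmas 2 and 4(a), $\Lambda_{\rm WA}(\Gamma)\le1$, hence $=1$.

**Step 2: all subgroups.** Every subgroup of $\mathrm{SL}_2(D)$ is the directed union of its finitely generated subgroups. Apply Lemma 4(b). $\square$

For example, $\hat{\mathbb Z}$ is a product of domains, hence reduced. So $\mathrm{SL}_2(\hat{\mathbb Z})_{\mathrm d}$ and all its subgroups have constant $1$. On the other hand, $\mathbb Z[\varepsilon]$ has the nilpotent element $\varepsilon$, which dies in every field, so the embedding of Step 1 is not available for it.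

## 4. $\mathrm{SL}_2(\mathbb Z[\varepsilon])$ is not weakly amenable

The tool is (O): weak amenability forces invariant means on amenable normal subgroups. To contradict this, we need a way to pass from an invariant mean on a set to amenability of the group acting.

**Lemma 6.** If a discrete group $\Delta$ acts on a set $X$ with amenable stabilizers and $\ell^\infty(X)$ has a $\Delta$-invariant mean $\mu$, then $\Delta$ is amenable.

*Proof.* In each orbit choose a point $x_0$ and a left-invariant mean $m_{x_0}$ on its stabilizer $\Delta_{x_0}$. For $f\in\ell^\infty(\Delta)$ put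
$$F_f(gx_0)=m_{x_0}\big(h\mapsto f(gh)\big).$$
This is well defined: if $g'x_0=gx_0$, then $g'=gk$ with $k\in\Delta_{x_0}$, and $m_{x_0}(h\mapsto f(gkh))=m_{x_0}(h\mapsto f(gh))$ by left invariance. The map $f\mapsto F_f$ is linear, unital and positive. With $(\gamma f)(x)=f(\gamma^{-1}x)$ we have $F_{\gamma f}(gx_0)=m_{x_0}(h\mapsto f(\gamma^{-1}gh))=F_f(\gamma^{-1}gx_0)$, so it is equivariant. Hence $f\mapsto\mu(F_f)$ is a left-invariant mean on $\Delta$. $\square$

**Lemma 7.** Let $W$ be a discrete group, $H\le W$ a subgroup of infinite index, and $\mu$ a left-translation-invariant mean on $W$. Then $\mu(H)=0$, and $\mu$ restricts to a mean on $W\setminus H$.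

*Proof.* For every $k$ there are $k$ pairwise disjoint left translates of $H$, all of measure $\mu(H)$. So $k\mu(H)\le1$ for all $k$. For $f\in\ell^\infty(W\setminus H)$, extend $f$ by $0$ and apply $\mu$; the constant $1$ goes to $\mu(W\setminus H)=1$. $\square$

Write $e_{12}(a)=\begin{pmatrix}1&a\\0&1\end{pmatrix}$ and $e_{21}(a)=\begin{pmatrix}1&0\\a&1\end{pmatrix}$, and let $E_2(D)\le\mathrm{SL}_2(D)$ be the group generated by all $e_{12}(a),e_{21}(a)$ with $a\in D$.

**Lemma 8.** (i) $E_2(\mathbb Z)$ is non-amenable, hence $\mathrm{SL}_2(\mathbb Z)$ is; and $E_2(\mathbb F_p[x])$ is non-amenable for every prime $p$. (ii) If $K$ is a field and $X\in M_2(K)$ is not scalar, then the centralizer of $X$ in $\mathrm{GL}_2(K)$ is abelian.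

*Proof.* (i) In the first case let $K=\mathbb R$ with the usual absolute value and $E=3\mathbb Z$. In the second let $K=\mathbb F_p((1/x))$, with the absolute value for which $|f|=p^{\deg f}$ on nonzero polynomials, and $E=x\mathbb F_p[x]$. Put
$$A=\{(u,v)\in K^2\setminus\{0\}:|u|\le|v|\},\qquad A'=\{(u,v)\in K^2\setminus\{0\}:|v|\le|u|\},$$
so $A\cup A'=K^2\setminus\{0\}$.

Let $0\ne f\in E$ and $(u,v)\in A$; then $v\ne0$. We claim $|u+fv|>|v|$. In the first case, $|u+fv|\ge3|v|-|u|\ge2|v|>|v|$. In the second, $|fv|\ge p|v|>|u|$, so $|u+fv|=|fv|>|v|$ by the ultrametric inequality. Since $e_{12}(f)$ sends $(u,v)$ to $(u+fv,v)$, this says $e_{12}(f)A\cap A=\emptyset$. For $f\ne f'$ in $E$ it follows that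
$$e_{12}(f)A\cap e_{12}(f')A=e_{12}(f')\big(e_{12}(f-f')A\cap A\big)=\emptyset .$$
So $A$ has infinitely many pairwise disjoint translates under the group. By symmetry, using $e_{21}(f)$, so has $A'$.

Suppose the group $\Delta$ in question had a left-invariant mean $m$. Fix $0\ne w\in K^2$ and put $\lambda(Y)=m(\{g\in\Delta:gw\in Y\})$ for $Y\subset K^2\setminus\{0\}$. This is a finitely additive probability measure, and it is $\Delta$-invariant because $\{g:gw\in hY\}=h\{g:gw\in Y\}$. By disjointness of the translates $\lambda(A)=0$ and $\lambda(A')=0$, so $1=\lambda(A\cup A')=0$, a contradiction. Finally, subgroups of amenable discrete groups are amenable, so $\mathrm{SL}_2(\mathbb Z)\ge E_2(\mathbb Z)$ is non-amenable.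

(ii) Since $X$ is not scalar, not every vector is an eigenvector, so there is $v\in K^2$ with $v,Xv$ linearly independent. If $Y$ commutes with $X$, write $Yv=av+bXv$. Then $Y$ and $a+bX$ agree on $v$, and, commuting with $X$, also on $Xv$. So $Y=a+bX$, and such matrices commute with each other. $\square$

**Proposition 9.** The discrete group $\Gamma=\mathrm{SL}_2(\mathbb Z[\varepsilon])$ is not weakly amenable.

*Proof.* Suppose it is.

**Step 1: an abelian normal subgroup.** Let $N$ be the kernel of $\Gamma\to\mathrm{SL}_2(\mathbb Z)$, $\varepsilon\mapsto0$. Its elements are the matrices $1+\varepsilon X$ with $X\in M_2(\mathbb Z)$ and $1=\det(1+\varepsilon X)=1+\varepsilon\operatorname{tr}X$, that is, $X\in\mathfrak{sl}_2(\mathbb Z)$. Since $(1+\varepsilon X)(1+\varepsilon Y)=1+\varepsilon(X+Y)$, we have $N\cong(\mathfrak{sl}_2(\mathbb Z),+)$. This is abelian, hence amenable. The subgroup $\mathrm{SL}_2(\mathbb Z)\le\Gamma$ acts on it by $X\mapsto gXg^{-1}$.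

**Step 2: an invariant mean on nonzero matrices.** By (O) there is a mean $\mu$ on $\mathfrak{sl}_2(\mathbb Z)$ invariant under translations and under $\mathrm{SL}_2(\mathbb Z)$. By Lemma 7 with $H=\{0\}$ it restricts to a mean on $\mathfrak{sl}_2(\mathbb Z)\setminus\{0\}$, still $\mathrm{SL}_2(\mathbb Z)$-invariant.

**Step 3: contradiction.** A scalar integer matrix of trace $0$ is $0$, so every nonzero $X\in\mathfrak{sl}_2(\mathbb Z)$ is non-scalar. Its stabilizer in $\mathrm{SL}_2(\mathbb Z)$ is contained in its centralizer in $\mathrm{GL}_2(\mathbb Q)$, which is abelian by Lemma 8(ii). Lemma 6 makes $\mathrm{SL}_2(\mathbb Z)$ amenable, contradicting Lemma 8(i). $\square$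

## 5. A reduced ring with compact kernel over $\mathbb Z[\varepsilon]$

We now need a compact ideal $J$ in a reduced ring $R$ with $R/J\cong\mathbb Z[\varepsilon]$. To make an element of square zero in the quotient, take an element $\pi$ with $\pi^2\in J$ and $\pi\notin J$.

The first thing to try uses one prime: $\pi=p\in\mathbb Z_p$, $J=p^2\mathbb Z_p$, $R=\mathbb Z+\mathbb Zp+J=\mathbb Z+p^2\mathbb Z_p$. Then $\mathbb Z\cap J=p^2\mathbb Z$, and $R/J\cong\mathbb Z/p^2$. There is a nilpotent, but the quotient is finite, and so is $\mathrm{SL}_2(\mathbb Z/p^2)$. For a finite set of primes the quotient sits in a finite product of rings $\mathbb Z/p^2$, again finite. The trouble is that $\mathbb Z+\mathbb Z\pi$ meets $J$. With all primes at once it does not.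

**Lemma 10.** The homomorphism $\mathbb Z[\varepsilon]\to R/J$, $\varepsilon\mapsto\pi+J$, is an isomorphism. The induced map $\mathrm{SL}_2(R)\to\mathrm{SL}_2(\mathbb Z[\varepsilon])$ is surjective with kernel $M$.

*Proof.* The first map is well defined since $\pi^2\in J$, and surjective since $R=\mathbb Z+\mathbb Z\pi+J$. Suppose $a+b\pi\in J$ with $a,b\in\mathbb Z$. Then $p^2\mid a+bp$ for all primes $p$. So $p\mid a$ for all $p$, whence $a=0$. Then $p^2\mid bp$, that is $p\mid b$, for all $p$, whence $b=0$. So the map is injective.

For surjectivity on $\mathrm{SL}_2$, lift a given matrix entrywise to $h\in M_2(R)$. Then $u=\det h\in1+J=\prod_p(1+p^2\mathbb Z_p)$. This is a multiplicative group, so $u^{-1}\in1+J\subset R$. Multiplying the first row of $h$ by $u^{-1}$ gives determinant $1$ and does not change $h$ modulo $J$. The kernel is $\{g\in\mathrm{SL}_2(R):g\equiv1\bmod J\}=M$. (Matrices congruent to $1$ modulo $J$ have entries in $\mathbb Z+J\subset R$.) $\square$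

**Lemma 11.** Let $L$ be a compact, Hausdorff, totally disconnected group, $M$ a closed normal subgroup of $L$, and $G$ a subgroup of $L$ containing $M$. There is a unique group topology on $G$ in which $M$, with its topology from $L$, is an open subgroup. It is locally compact, Hausdorff and totally disconnected. If $L$ is metrizable and $G/M$ is countable, it is second countable.

*Proof.* Call $U\subset G$ open if $g^{-1}U\cap M$ is open in $M$ for every $g\in G$. This is a topology, invariant under left translations. A subset $U\subset M$ is open in it if and only if it is open in $M$: for $g\in M$ use that translations are homeomorphisms of $M$, and for $g\notin M$ the set $g^{-1}U\cap M$ is empty. So $M$ is open with its own topology, and $G$ is the disjoint union of the open sets $gM$, each a homeomorphic copy of $M$. Any group topology as in the lemma has exactly these open sets, which gives uniqueness.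

Conjugation by $g\in G$ is a homeomorphism of $M$, since $M$ is normal in the topological group $L$ and $g\in L$. For $m,n\in M$ we have
$$(x_0m)(y_0n)=x_0y_0\cdot(y_0^{-1}my_0)\,n,\qquad(x_0m)^{-1}=x_0^{-1}\cdot(x_0m^{-1}x_0^{-1}),$$
so multiplication and inversion are continuous on each pair of cosets, respectively on each coset. The remaining assertions follow, since $G$ is a disjoint union of open copies of the compact totally disconnected group $M$. If $L$ is metrizable, then $M$ is compact metrizable, hence second countable, and a countable union of open second countable sets is second countable. $\square$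

*Proof of Theorem A.* **Step 1: the topology.** $L=\mathrm{SL}_2(\hat{\mathbb Z})$ is closed in $\hat{\mathbb Z}^4$, so it is compact, metrizable and totally disconnected. Since $J$ is a closed ideal of $\hat{\mathbb Z}$, $M$ is a closed normal subgroup of $L$. By Lemma 10, $G/M\cong\mathrm{SL}_2(\mathbb Z[\varepsilon])$, which is countable. So Lemma 11 gives the first sentence of the theorem.

**Step 2: $G_{\mathrm d}$.** $\hat{\mathbb Z}$ is reduced and $G\le\mathrm{SL}_2(\hat{\mathbb Z})$, so $\Lambda_{\rm WA}(G_{\mathrm d})=1$ by Lemma 5.

**Step 3: $G$.** By Lemma 1 and Proposition 9, $\Lambda_{\rm WA}(G)=\Lambda_{\rm WA}(\mathrm{SL}_2(\mathbb Z[\varepsilon]))=\infty$. So $G$ is not weakly amenable. $\blacksquare$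

Two remarks. By Proposition 3, the extension $1\to M\to G\to\mathrm{SL}_2(\mathbb Z[\varepsilon])\to1$ cannot split. And since $\Lambda_{\rm WA}(G_{\mathrm d})=1$ is the smallest possible value, no inequality $\Lambda_{\rm WA}(G)\le F(\Lambda_{\rm WA}(G_{\mathrm d}))$ with $F$ finite-valued can hold, even for second countable groups that are compact-by-discrete.

## 6. Finitely generated rings and their nilradicals

The construction works for every finitely generated ring in place of $\mathbb Z[\varepsilon]$, and one can say exactly when it gives a counterexample.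

**Theorem B.** Let $B$ be a finitely generated commutative ring with nilradical $\mathfrak n$.

1. There is a second countable totally disconnected locally compact group $G_B$ with a compact open normal subgroup $M_B$ and $G_B/M_B\cong\mathrm{SL}_2(B)$, such that $\Lambda_{\rm WA}((G_B)_{\mathrm d})=1$ and $\Lambda_{\rm WA}(G_B)=\Lambda_{\rm WA}(\mathrm{SL}_2(B))$.
2. $\Lambda_{\rm WA}(\mathrm{SL}_2(B))=1$ if $\mathfrak n$ is finite, and $\Lambda_{\rm WA}(\mathrm{SL}_2(B))=\infty$ if $\mathfrak n$ is infinite.

Hence $G_B$ is a counterexample exactly when $\mathfrak n$ is infinite.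

Three examples: $\mathbb Z[\varepsilon]$ has the infinite nilradical $\mathbb Z\varepsilon$. The ring $\mathbb Z[y]/(y^2,2y)=\mathbb Z\oplus\mathbb F_2y$ is not reduced, but its nilradical $\{0,y\}$ is finite, so the constant is $1$. The ring $\mathbb Z[x,y]/(y^2,2y)=\mathbb Z[x]\oplus\mathbb F_2[x]y$ has the infinite nilradical $\mathbb F_2[x]y$. In this last case the trace-zero matrices over the nilradical include infinitely many scalar ones, since $2y=0$. This is the reason for the extra care in part 2.

We use these textbook facts. A finitely generated ring is Noetherian, and its residue fields at maximal ideals are finite. Consequently, for such a ring $B$ and a maximal ideal $\mathfrak m$, all $B/\mathfrak m^k$ are finite, because each $\mathfrak m^i/\mathfrak m^{i+1}$ is a finite-dimensional vector space over the finite field $B/\mathfrak m$.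

*Proof of part 1.* Write $B=S/\mathfrak b$ with $S=\mathbb Z[x_1,\dots,x_n]$.

**Step 1: a compact reduced ring $A$ that replaces $\hat{\mathbb Z}$.** Let $A=\varprojlim S/\mathfrak a$ over the ideals $\mathfrak a$ of finite index, the profinite completion of the ring $S$. It is compact and totally disconnected. It is metrizable, because the countable Noetherian ring $S$ has only countably many ideals, so $A$ sits in a countable product of finite sets.

If $\mathfrak a$ has finite index, the finite ring $S/\mathfrak a$ is Artinian, so a finite product of powers of its maximal ideals is zero. Thus $\mathfrak a$ contains a finite product of powers of maximal ideals of $S$. By the Chinese remainder theorem such a product $\prod_{\mathfrak m\in F}\mathfrak m^{k_{\mathfrak m}}$ has quotient $\prod_{\mathfrak m\in F}S/\mathfrak m^{k_{\mathfrak m}}$, which is finite. These products are therefore cofinal, and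
$$A=\prod_{\mathfrak m}A_{\mathfrak m},\qquad A_{\mathfrak m}=\varprojlim_kS/\mathfrak m^k,$$
as topological rings. Since $S/\mathfrak m^k\cong S_{\mathfrak m}/\mathfrak m^kS_{\mathfrak m}$, the ring $A_{\mathfrak m}$ is the completion of the local ring $S_{\mathfrak m}$; in particular, it is local.

The ring $S_{\mathfrak m}$ is regular. Indeed, $S/\mathfrak m$ is finite, so $\mathfrak m$ contains a prime number $p$. The maximal ideal $\mathfrak m/(p)$ of $\mathbb F_p[x_1,\dots,x_n]$ has height $n$ and is generated by $n$ elements. So $\mathfrak m$ is generated by $n+1$ elements. Adding $0\subsetneq(p)$ below a chain of primes from $(p)$ to $\mathfrak m$ of length $n$ shows that its height is at least $n+1$, and by Krull's height theorem it equals $n+1$. The completion of a regular local ring is a regular local ring, and a regular local ring is a domain (Atiyah–Macdonald, Ch. 11). So each $A_{\mathfrak m}$ is a domain, and $A$ is reduced.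

**Step 2: finitely generated rings are residually finite.** This is needed to compute intersections with $S$. Let $0\ne b\in B$. Choose a maximal ideal $\mathfrak m\supset\mathrm{Ann}(b)$. Then $b\ne0$ in $B_{\mathfrak m}$, since no $s\notin\mathfrak m$ kills $b$. By Krull's intersection theorem $b\notin\mathfrak m^kB_{\mathfrak m}$ for some $k$, so $b\notin\mathfrak m^k$, and $B/\mathfrak m^k$ is finite. Applied to $S$, this shows that $S$ embeds in $A$.

**Step 3: a subring $R$ with $R/J\cong B$ and $J$ compact.** Let $J$ be the closure of $\mathfrak b$ in $A$. For $s\in S$ we have $s\mathfrak b\subset\mathfrak b$, so $sJ\subset J$. Since $S$ is dense in $A$ and $J$ is closed, $aJ\subset J$ for all $a\in A$, so $J$ is an ideal of $A$. The kernels of $A\to S/\mathfrak a$ are a basis of neighborhoods of $0$, so $s\in S$ lies in $J$ if and only if $s\in\mathfrak b+\mathfrak a$ for every $\mathfrak a$ of finite index. The ideals $\mathfrak b+\mathfrak a$ are exactly the finite-index ideals containing $\mathfrak b$, and these correspond to the finite-index ideals of $B$. By Step 2,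
$$J\cap S=\bigcap_{[S:\mathfrak a]<\infty}(\mathfrak b+\mathfrak a)=\mathfrak b .$$
Put $R=S+J\subset A$, a subring. Then $R/J\cong S/(S\cap J)=B$.

**Step 4: the group.** Put
$$G_B=\mathrm{SL}_2(R)\le\mathrm{SL}_2(A),\qquad M_B=\{g\in\mathrm{SL}_2(A):g\equiv1\bmod J\}\subset G_B .$$
$\mathrm{SL}_2(A)$ is compact, metrizable and totally disconnected, and $M_B$ is a closed normal subgroup of it. Topologize $G_B$ by Lemma 11. The kernel of $G_B\to\mathrm{SL}_2(R/J)=\mathrm{SL}_2(B)$ is $M_B$. Once we know that this map is onto, $G_B/M_B\cong\mathrm{SL}_2(B)$ is countable, and $G_B$ is second countable.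

**Step 5: $G_B\to\mathrm{SL}_2(B)$ is onto.** It suffices to show that $\mathrm{SL}_2(A)\to\mathrm{SL}_2(A/J)$ is onto. For then an element of $\mathrm{SL}_2(B)=\mathrm{SL}_2(R/J)\subset\mathrm{SL}_2(A/J)$ has a lift in $\mathrm{SL}_2(A)$, and its entries lie in $R$, since $J\subset R$.

First, $J=\prod_{\mathfrak m}J_{\mathfrak m}$ for ideals $J_{\mathfrak m}\subset A_{\mathfrak m}$. Let $e_{\mathfrak m}\in A$ be the idempotent of the factor $A_{\mathfrak m}$ and put $J_{\mathfrak m}=e_{\mathfrak m}J\subset J$. Clearly $J\subset\prod J_{\mathfrak m}$. Conversely, an element of $\prod J_{\mathfrak m}$ is a limit of finite sums of elements of the $J_{\mathfrak m}\subset J$, and $J$ is closed. Thus $A/J=\prod_{\mathfrak m}A_{\mathfrak m}/J_{\mathfrak m}$, and we may work in one factor.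

If $J_{\mathfrak m}=A_{\mathfrak m}$, there is nothing to prove. Otherwise $J_{\mathfrak m}$ lies in the maximal ideal of $A_{\mathfrak m}$, so every lift of a unit of the local ring $A_{\mathfrak m}/J_{\mathfrak m}$ is a unit. Let $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(A_{\mathfrak m}/J_{\mathfrak m})$. As $ad-bc=1$, one of $ad$, $bc$ is a unit. If $ad$ is, lift $a,b,c$ to $\tilde a,\tilde b,\tilde c$ and put $\tilde d=\tilde a^{-1}(1+\tilde b\tilde c)$, which lifts $a^{-1}(1+bc)=d$. If $bc$ is, lift $a,b,d$ and put $\tilde c=\tilde b^{-1}(\tilde a\tilde d-1)$, which lifts $c$. In both cases the lifted matrix has determinant $1$.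

**Step 6: the constants.** $\Lambda_{\rm WA}((G_B)_{\mathrm d})=1$ by Lemma 5, since $A$ is reduced, and $\Lambda_{\rm WA}(G_B)=\Lambda_{\rm WA}(\mathrm{SL}_2(B))$ by Lemma 1. This proves part 1.

*Proof of part 2.*

**Step 1: finite nilpotent ideals do not matter.** Let $\mathfrak a\subset B$ be a nilpotent ideal. Then $\mathrm{SL}_2(B)\to\mathrm{SL}_2(B/\mathfrak a)$ is onto: lift a matrix entrywise; the determinant lies in $1+\mathfrak a\subset B^\times$; multiply a row by its inverse. If $\mathfrak a$ is also finite, the kernel is finite, hence a compact open normal subgroup of the discrete group $\mathrm{SL}_2(B)$, and Lemma 1 gives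
$$\Lambda_{\rm WA}(\mathrm{SL}_2(B))=\Lambda_{\rm WA}(\mathrm{SL}_2(B/\mathfrak a)). \tag{1}$$
Since $B$ is Noetherian, $\mathfrak n$ is nilpotent. If $\mathfrak n$ is finite, take $\mathfrak a=\mathfrak n$ in (1). As $B/\mathfrak n$ is reduced, the constant is $1$ by Lemma 5.

From now on let $\mathfrak n$ be infinite, and suppose that $\mathrm{SL}_2(B)$ is weakly amenable.

**Step 2: reduction to an infinite ideal of square zero.** Let $j\ge1$ be maximal with $\mathfrak n^j$ infinite. It exists, because $\mathfrak n$ is infinite and high powers vanish. Then $\mathfrak n^{j+1}$ is finite and nilpotent, so with $B'=B/\mathfrak n^{j+1}$ the group $\mathrm{SL}_2(B')$ is weakly amenable by (1). Let $I=\mathfrak n^j/\mathfrak n^{j+1}\subset B'$. This is an infinite ideal, and $I^2=0$ because $2j\ge j+1$.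

**Step 3: a linear map from $I$ to a field with large image.** This lets us use Lemma 8(ii), which is about fields. The finitely generated $B'$-module $I$ has a finite filtration with quotients $B'/P_i$, $P_i$ prime. Since $I$ is infinite, $B'/P$ is infinite for some $P=P_i$. Localizing at $P$ is exact, so the nonzero module $(B'/P)_P$ is a subquotient of $I_P$, and $I_P\ne0$. Let $K=\mathrm{Frac}(B'/P)$, the residue field of $B'_P$. By Nakayama's lemma $I_P/PI_P\ne0$. It is a $K$-vector space spanned by the image of $I$. So composing with a nonzero linear functional gives a nonzero $B'$-linear map $\ell\colon I\to K$. Its image $V=\ell(I)$ is a nonzero $B'/P$-submodule of $K$. For $0\ne v\in V$ it contains $(B'/P)v\cong B'/P$, so $V$ is infinite.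

**Step 4: an invariant mean on $\mathfrak{sl}_2(V)$.** Here $\mathfrak{sl}_2(I)$ and $\mathfrak{sl}_2(V)$ denote the trace-zero matrices with entries in $I$, respectively $V$. Let $N=\ker(\mathrm{SL}_2(B')\to\mathrm{SL}_2(B'/I))$. For $X\in M_2(I)$ we have $\det(1+X)=1+\operatorname{tr}X+\det X$ with $\det X\in I^2=0$, so $N=\{1+X:X\in\mathfrak{sl}_2(I)\}$. As products $XY$ vanish, $N\cong(\mathfrak{sl}_2(I),+)$ is abelian. By (O) there is a mean on $\mathfrak{sl}_2(I)$ invariant under translations and under conjugation by $\mathrm{SL}_2(B')$.

Apply $\ell$ entrywise to get a homomorphism $\mathfrak{sl}_2(I)\to\mathfrak{sl}_2(V)$. It is surjective, since a trace-zero matrix is determined by three entries that can be lifted freely. The entries of $gXg^{-1}$ are $B'$-linear combinations of those of $X$, so $\ell(gXg^{-1})=\bar g\,\ell(X)\,\bar g^{-1}$, with $\bar g$ the image of $g$ in $\mathrm{SL}_2(B'/P)$. Elementary matrices over $B'/P$ lift to elementary matrices over $B'$. So the push-forward is a mean $\mu$ on $\mathfrak{sl}_2(V)$ invariant under translations and under conjugation by $\Delta:=E_2(B'/P)$.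

**Step 5: discard the scalar matrices.** The scalar matrices in $\mathfrak{sl}_2(V)$ form a subgroup of infinite index, because the matrices $\begin{pmatrix}0&v\\0&0\end{pmatrix}$, $v\in V$, lie in distinct cosets. By Lemma 7, $\mu$ restricts to a mean on the set of non-scalar elements of $\mathfrak{sl}_2(V)$. That set is $\Delta$-invariant, so this mean is too. Stabilizers of its elements are abelian by Lemma 8(ii). By Lemma 6, $\Delta$ is amenable.

**Step 6: contradiction.** $B'/P$ is an infinite finitely generated domain. In characteristic $0$ it contains $\mathbb Z$, so $\Delta\ge E_2(\mathbb Z)$. In characteristic $p$ it is not algebraic over $\mathbb F_p$, since a finitely generated domain algebraic over $\mathbb F_p$ is a finite field. So it contains a polynomial ring $\mathbb F_p[x]$, and $\Delta\ge E_2(\mathbb F_p[x])$. Both contradict Lemma 8(i). $\blacksquare$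

## 7. The Haagerup property

The same group separates $G$ from $G_{\mathrm d}$ for another approximation property.

**Definition (Haagerup property).** A continuous $\varphi\colon G\to\mathbb C$ is positive definite if $\varphi(y^{-1}x)=\langle P(x),P(y)\rangle$ for some continuous $P$ from $G$ to a Hilbert space; then $\|P(x)\|^2=\varphi(e)$ for all $x$. It is normalized if $\varphi(e)=1$. $G$ has the Haagerup property if there is a net of normalized continuous positive definite functions vanishing at infinity and converging to $1$ uniformly on compact sets. The functions $\varphi_n$ of Section 1 show this for $\mathbb Z$.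

**Definition (relative property (T)).** For a discrete group $\Gamma$ and $N\le\Gamma$, the pair $(\Gamma,N)$ has relative property (T) if every net of normalized positive definite functions on $\Gamma$ converging pointwise to $1$ converges uniformly on $N$. If $N$ is infinite, $\Gamma$ then does not have the Haagerup property: a function vanishing at infinity cannot be within $1/2$ of $1$ on all of $N$. For instance, $(\mathbb Z,\mathbb Z)$ does not have relative property (T).

**Theorem C.** For the group $G$ of Theorem A, $G_{\mathrm d}$ has the Haagerup property but $G$ does not.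

Two results are cited. By Guentner–Higson–Weinberger (Publ. Math. IHÉS 101 (2005)), every countable subgroup of $\mathrm{GL}_2(K)$, $K$ any field, has the Haagerup property. By Burger (J. reine angew. Math. 413 (1991), Prop. 7), $(\mathbb Z^n\rtimes\Delta,\mathbb Z^n)$ has relative property (T) whenever $\Delta\le\mathrm{GL}_n(\mathbb Z)$ fixes no probability measure on the projective space of the dual of $\mathbb R^n$.

*Proof.*

**Step 1: $G_{\mathrm d}$ has the property.** For discrete groups the Haagerup property passes to subgroups by restriction. It passes to finite products: if $|\varphi_1(x_1)\varphi_2(x_2)|\ge\delta$, then $|\varphi_1(x_1)|\ge\delta$ and $|\varphi_2(x_2)|\ge\delta$, as both are bounded by $1$, so only finitely many pairs occur; positive definiteness follows from $P_1\otimes P_2$. It passes to directed unions: extension by zero preserves positive definiteness, by the formula for $P'$ in Lemma 4(b) with $P=Q$, and the value at $e$ and vanishing at infinity are also preserved. Now repeat the proof of Lemma 5 for $G\le\mathrm{SL}_2(\hat{\mathbb Z})$. A finitely generated subgroup embeds in a finite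 product of groups $\mathrm{SL}_2(\mathrm{Frac}(A_0/P_j))$. These are countable, because $A_0$ is, so Guentner–Higson–Weinberger applies to each factor.

**Step 2: the property passes to the quotient by a compact open normal subgroup.** Let $M$ be such a subgroup of a locally compact group $G$, and let $\varphi$ be normalized, continuous, positive definite and vanishing at infinity. Put
$$\bar\varphi(g)=\int_M\varphi(gm)\,dm=\iint\varphi(m^{-1}gm')\,dm\,dm' .$$
The two expressions agree, because $m^{-1}gm'=g\,(g^{-1}m^{-1}g)\,m'$ with $g^{-1}m^{-1}g\in M$, and Haar measure is invariant. With $\bar P(x)=\int_MP(xm)\,dm$, the second expression gives $\bar\varphi(y^{-1}x)=\langle\bar P(x),\bar P(y)\rangle$. As in Lemma 1, $\bar\varphi=\psi\circ q$, and $\psi$ is positive definite on $G/M$. If $|\psi(q(g))|\ge\delta>0$, then $|\varphi(gm)|\ge\delta$ for some $m$, so $q(g)$ lies in the image of the compact set $\{|\varphi|\ge\delta\}$, which is finite. Thus $\psi$ vanishes at infinity. Applied to a net $\varphi_i\to1$, this gives $\psi_i\to1$ pointwise. Since $\psi_i(e)\to1$, we may divide by $\psi_i(e)$. So $G/M$ has the Haagerup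 property if $G$ has it.

**Step 3: reduction to $\mathbb Z^3\rtimes\Delta$.** Suppose that $G$ has the Haagerup property. By Step 2 so has $\Gamma=\mathrm{SL}_2(\mathbb Z[\varepsilon])$. The inclusion $\mathrm{SL}_2(\mathbb Z)\le\Gamma$ splits the reduction $\varepsilon\mapsto0$, so
$$\Gamma=N\rtimes\mathrm{SL}_2(\mathbb Z)\cong\mathbb Z^3\rtimes\mathrm{SL}_2(\mathbb Z)$$
with the adjoint action on $N\cong\mathfrak{sl}_2(\mathbb Z)\cong\mathbb Z^3$. The matrices acting trivially are the scalar ones, $\pm1$. Let $\Delta\le\mathrm{GL}_3(\mathbb Z)$ be the image of $\mathrm{SL}_2(\mathbb Z)$. Then $\Gamma/\{\pm1\}\cong\mathbb Z^3\rtimes\Delta$. By Step 2 again, with the finite normal subgroup $\{\pm1\}$ of the discrete group $\Gamma$, $\mathbb Z^3\rtimes\Delta$ has the Haagerup property.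

**Step 4: $\Delta$ fixes no probability measure.** The form $(X,Y)\mapsto\operatorname{tr}(XY)$ on $\mathfrak{sl}_2(\mathbb R)$ is non-degenerate and invariant under conjugation, so the adjoint representation is self-dual. We may therefore work on the projective plane of $\mathfrak{sl}_2(\mathbb R)$ itself. Put
$$e=\begin{pmatrix}0&1\\0&0\end{pmatrix},\quad h=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad f=\begin{pmatrix}0&0\\1&0\end{pmatrix}.$$
Then $[e,f]=h$, $[e,h]=-2e$, $[e,e]=0$. Conjugation by $\begin{pmatrix}1&1\\0&1\end{pmatrix}^k=\exp(ke)$ sends $X$ to
$$X+k[e,X]+\tfrac{k^2}{2}[e,[e,X]].$$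
For $X=\alpha e+\beta h+\gamma f$ this equals $X+k(-2\beta e+\gamma h)-k^2\gamma e$. If $\gamma\ne0$, the dominant term as $k\to\infty$ is $-k^2\gamma e$. If $\gamma=0\ne\beta$, it is $-2k\beta e$. Otherwise $X$ already lies on the line through $e$. So in the projective plane every point $[X]$ converges to $[e]$. If $\nu$ is an invariant probability measure and $F$ a continuous function, then by invariance and dominated convergence $\int F\,d\nu=\lim_k\int F([\exp(ke)X\exp(-ke)])\,d\nu([X])=F([e])$, so $\nu=\delta_{[e]}$. Conjugating by $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, which sends $e$ to $-f$ and $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ to $\begin{pmatrix}1&0\\-1&1\end{pmatrix}$, we see that a measure invariant under $\begin{pmatrix}1&0\\1&1\end{pmatrix}$ must be $\delta_{[f]}$. As $[e]\ne[f]$, no probability measure is invariant under both.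

**Step 5: conclusion.** By Burger's result, with $n=3$, $(\mathbb Z^3\rtimes\Delta,\mathbb Z^3)$ has relative property (T). Since $\mathbb Z^3$ is infinite, $\mathbb Z^3\rtimes\Delta$ does not have the Haagerup property, contradicting Step 3. $\blacksquare$
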